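\title{Optimal H\"older regularity of matrix coefficients of compact symmetric pairs}

\begin{abstract}
Let $(G,K)$ be a compact symmetric pair with $G$ connected and semisimple. We determine the exact H\"older regularity, on the set of regular points of $G$, of the $K$-finite matrix coefficients of unitary representations of $G$. The exponent $\alpha$ is the minimum, over the simple restricted roots, of half the total multiplicity of the positive roots that involve the given simple root. This proves a conjecture stated by Dumas. The proof splits each spherical function into at most $|W|$ joint eigenfunctions of Cherednik operators. Each piece solves a first-order system in which the spectral parameter enters only through a diagonal matrix that is skew-Hermitian in real directions, so Gronwall's inequality gives bounds that are uniform in the parameter, on and near the walls of the Weyl chamber as well. Lower bounds come from the same inequality along a path in the complexified torus. We also obtain two-sided estimates for the H\"older norms of all spherical functions,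 and a single matrix coefficient whose regularity exceeds $\alpha$ on no open set of regular points.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the main theorem}

A matrix coefficient $g\mapsto\langle\pi(g)u,u'\rangle$ of a unitary representation of a compact Lie group $G$ is a continuous function. If the orbits of $u$ and $u'$ under a closed subgroup $K$ span finite-dimensional spaces, the coefficient is smooth along each double coset $KgK$. We ask how regular it is then forced to be in the directions transverse to the double cosets, when $(G,K)$ is a symmetric pair.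

Let $G$ be a connected compact semisimple Lie group, $\theta$ an involutive automorphism of $G$, and $K$ the subgroup of fixed points of $\theta$. We also write $\theta$ for the differential and for its complex-linear extension to $\mathfrak g_{\mathbb C}$. Let $\mathfrak g=\mathfrak k\oplus\mathfrak m$ be the decomposition into the $+1$ and $-1$ eigenspaces of $\theta$. We assume $\mathfrak m\neq0$ and fix a maximal abelian subspace $\mathfrak a$ of $\mathfrak m$; its dimension $\ell\ge1$ is the rank of $G/K$. Elements of $i\mathfrak a^*$ are real-linear maps $\mathfrak a\to i\mathbb R$, which we extend complex-linearly to $\mathfrak a_{\mathbb C}$; they are real on $i\mathfrak a$. For $\beta\in i\mathfrak a^*$ let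
\[
\mathfrak g_\beta=\{X\in\mathfrak g_{\mathbb C} : [H,X]=\beta(H)X\ \text{ for all }H\in\mathfrak a\}.
\]
The set $\Sigma$ of all $\beta\ne0$ with $\mathfrak g_\beta\neq0$ is a root system in $i\mathfrak a^*$, possibly non-reduced, and $m_\beta=\dim_{\mathbb C}\mathfrak g_\beta$ is the multiplicity of $\beta$. Fix positive roots $\Sigma^+$ with simple roots $\beta_1,\dots,\beta_\ell$, and write $\beta=\sum_in_i(\beta)\beta_i$. The Weyl group $W$ is generated by the reflections $r_\beta$, $\beta\in\Sigma$. The Killing form $B$ is positive definite on $i\mathfrak a$ and induces an inner product $\langle\cdot,\cdot\rangle$ on $i\mathfrak a^*$, with norm $|\cdot|$; we give $\mathfrak a$ the Euclidean structure $-B$. With $\mathbb N=\{0,1,2,\dots\}$, put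
\[
\Lambda=\Big\{\mu\in i\mathfrak a^* : \frac{\langle\mu,\beta\rangle}{\langle\beta,\beta\rangle}\in\mathbb N\ \text{ for all }\beta\in\Sigma^+\Big\}
\]
and
\begin{equation}\label{eq:alpha}
\alpha=\inf_{\mu\in\Lambda\setminus\{0\}}\ \sum_{\beta\in\Sigma^+,\ \langle\beta,\mu\rangle\ne0}\frac{m_\beta}2 .
\end{equation}

A point $g\in G$ is \emph{regular} if the double coset $KgK$ has maximal dimension among all double cosets. The set $G^{\mathrm{reg}}$ of regular points is open and dense in $G$.

Let $d$ be the distance of a bi-invariant Riemannian metric on $G$, let $U\subset G$ be open and $\delta\in\,]0,1]$. A function $f$ on $U$ is \emph{$\delta$-H\"older} if for every compact $C_0\subset U$ there is $C$ with $|f(x)-f(y)|\le C\,d(x,y)^\delta$ for all $x,y\in C_0$. For $r\in\mathbb N$ we write $f\in C^{(r,\delta)}(U)$ if $f\in C^r(U)$ and the $r$-th differential $D^rf$ is $\delta$-H\"older; this condition is read in charts, and Lemma~\ref{lem:holder} shows that the charts do not matter. We set $C^{(r,0)}(U)=C^r(U)$.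

Unitary representations $(\pi,\mathcal H)$ are strongly continuous, and Hermitian products are linear in the first variable. A vector is \emph{$K$-finite} if its $K$-orbit spans a finite-dimensional space. The matrix coefficient $g\mapsto\langle\pi(g)u,u'\rangle$ is \emph{$K$-finite} if $u$ and $u'$ are $K$-finite, and \emph{$K$-bi-invariant} if $u$ and $u'$ are fixed by $K$.

\begin{theorem}\label{thm:main}
Every $K$-finite matrix coefficient of a unitary representation of $G$ belongs to $C^{(\lfloor\alpha\rfloor,\alpha-\lfloor\alpha\rfloor)}(G^{\mathrm{reg}})$. If $r\in\mathbb N$, $\delta\in[0,1[$ and $r+\delta>\alpha$, then some $K$-bi-invariant matrix coefficient of a unitary representation of $G$ does not belong to $C^{(r,\delta)}(G^{\mathrm{reg}})$. Moreover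
\[
\alpha=\min_{1\le i\le\ell}\alpha_i,\qquad \alpha_i=\frac12\sum_{\beta\in\Sigma^+,\ n_i(\beta)\ge1}m_\beta .
\]
\end{theorem}

For $\delta\in[0,1[$, the condition $r+\delta>\alpha$ says that $(r,\delta)>(\lfloor\alpha\rfloor,\alpha-\lfloor\alpha\rfloor)$ in the lexicographic order, so the second assertion says that the regularity in the first is optimal. Since $\alpha$ is a positive half-integer or integer, the optimal class is of the form $C^{(r,1/2)}$ or $C^r$.

The first two assertions, with $\alpha$ defined by \eqref{eq:alpha}, are a conjecture stated in \cite{Dumas}. They are known in two cases. In rank one they hold with $\alpha=(\dim G/K-1)/2$; this agrees with \eqref{eq:alpha}, because then $\langle\beta,\mu\rangle\neq0$ for every root $\beta$ and every $\mu\ne0$, and $\dim\mathfrak m=\ell+\sum_{\beta\in\Sigma^+}m_\beta$. For the pairs $(L\times L,L)$, with $L$ a connected compact semisimple Lie group embedded diagonally, they hold with $\alpha$ equal to the minimum over $i$ of the number of positive roots of $L$ in which the $i$-th simple root occurs.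 This agrees with Theorem~\ref{thm:main}: here $\theta(x,y)=(y,x)$, $\mathfrak a=\{(X,-X)\}$ with $X$ in the Lie algebra of a maximal torus of $L$, the system $\Sigma$ is the root system of $L$, and every multiplicity is $2$.

\subsection{Where the exponent comes from}\label{sec:heuristic}

Let $p:\tilde G\to G$ be the universal cover and $\tilde K$ the connected subgroup of $\tilde G$ with Lie algebra $\mathfrak k$. The irreducible representations of $\tilde G$ with a nonzero $\tilde K$-fixed vector form a family $\pi_\mu$ indexed by $\mu\in\Lambda$, and the fixed vectors of $\pi_\mu$ form a line (Section~\ref{sec:spherical}). With $v^\mu$ a unit vector on this line, the \emph{spherical function} and the \emph{dimension} attached to $\mu$ are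
\[
\varphi_\mu(g)=\langle\pi_\mu(g)v^\mu,v^\mu\rangle,\qquad d_\mu=\dim\pi_\mu .
\]
Let $\Lambda_G\subset\Lambda$ be the set of $\mu$ such that $\pi_\mu$ factors through $G$ and has a nonzero $K$-fixed vector. That vector is a multiple of $v^\mu$, and $\varphi_\mu$ is then also a $K$-bi-invariant function on $G$. The $K$-bi-invariant matrix coefficients of unitary representations of $G$ are exactly the sums $\sum_{\mu\in\Lambda_G}c_\mu\varphi_\mu$ with $c\in\ell^1(\Lambda_G)$ (Lemma~\ref{lem:ell1}). They all lie in a given H\"older space exactly when the norms of the $\varphi_\mu$ in that space are bounded: one direction is the triangle inequality, the other the closed graph theorem. So the problem is to estimate $\varphi_\mu$ uniformly in $\mu$, and by bi-invariance it is enough to do so on $\exp\mathfrak a$.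

\begin{example}\label{ex:su2}
Let $G=SU(2)\times SU(2)$ with $K$ the diagonal, and $H_t=(X_t,-X_t)$ with $X_t=\mathrm{diag}(it/2,-it/2)$. Then $\Sigma=\{\pm\beta\}$ with $\beta(H_t)=it$ and $m_\beta=2$, so $\alpha=1$. Let $\sigma_n$ be the irreducible representation of $SU(2)$ of dimension $n+1$. The group $G$ acts irreducibly on $\mathrm{End}(\mathbb C^{n+1})$ by $(x,y)\cdot Y=\sigma_n(x)Y\sigma_n(y)^{-1}$, and $K$ fixes the identity map. Hence
\[
\varphi_n(\exp H_t)=\frac{\operatorname{tr}\sigma_n(\exp 2X_t)}{n+1}=\frac{\sin((n+1)t)}{(n+1)\sin t},\qquad d_n=(n+1)^2 .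
\]
On a compact interval in $]0,\pi[$ the $r$-th derivative has size $(n+1)^{r-1}=(n+1)^rd_n^{-1/2}$, which is bounded exactly when $r\le1=\alpha$. At the singular point $t=0$ the gain disappears: $\varphi_n$ equals $1$ at $t=0$ and $0$ at $t=\pi/(n+1)$, so its $\delta$-H\"older seminorm on $[-1,1]$ is at least $((n+1)/\pi)^\delta$ for $n\ge3$. By the closed graph theorem, for each $\delta>0$ some $K$-bi-invariant coefficient is not $\delta$-H\"older near the identity. This is why the theorem is restricted to $G^{\mathrm{reg}}$. It also shows that $K$-finiteness cannot be dropped, since a translate $g\mapsto\varphi(g_0^{-1}g)$ of a matrix coefficient is a matrix coefficient, and $g_0$ may be taken regular.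
\end{example}

In general two numbers are attached to $\varphi_\mu$. On $\mathfrak a$ it is a trigonometric polynomial with frequencies of norm at most $|\mu|$, and its $L^2$ norm on the group is $d_\mu^{-1/2}$. If, on the regular set, $\varphi_\mu$ has the size of its $L^2$ norm and oscillates at its top frequency, then its $C^{(r,\delta)}$ norm is of order $|\mu|^{r+\delta}d_\mu^{-1/2}$. By Weyl's dimension formula $d_\mu$ is comparable to $\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{m_\beta}$, so along a ray $n\mu$ the quantity $d_{n\mu}^{1/2}$ grows like a power of $n$ whose exponent is the sum in \eqref{eq:alpha}. Thus $\alpha$ is the slowest growth rate of $d_\mu^{1/2}$.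

For $\mu$ in the interior of the Weyl chamber the growth rate is $(\dim G/K-\ell)/2$, and one might guess this value. It is correct in rank one only. For a product of two pairs, a coefficient may depend on one factor alone, so the exponent is at most the smaller of the two exponents; the weights responsible lie on walls. The same happens for irreducible spaces: for $L=SU(3)$ the rate is $3$ inside the chamber and $2$ along its walls, and $\alpha=2$.

\subsection{Sharp norms and nowhere regular coefficients}

The heuristic above is correct, with constants uniform over all of $\Lambda$. Let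
\[
\mathfrak a^{\mathrm{reg}}=\{H\in\mathfrak a : e^{2\beta(H)}\neq1\ \text{ for all }\beta\in\Sigma\}.
\]
For a closed ball $Q\subset\mathfrak a$ (always of positive radius), $C^{(r,\delta)}(Q)$ is the Banach space of functions that are $C^r$ in the interior, whose derivatives of order at most $r$ extend continuously to $Q$, and whose norm
\[
\|f\|_{C^{(r,\delta)}(Q)}=\sum_{|I|\le r}\sup_Q|\partial^If|+\max_{|I|=r}\ \sup_{x\neq y}\frac{|\partial^If(x)-\partial^If(y)|}{|x-y|^\delta}
\]
is finite; the last term is omitted when $\delta=0$. Here $I$ is a multi-index relative to an orthonormal basis of $\mathfrak a$. In the next statement $\exp$ maps $\mathfrak a$ to $\tilde G$.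

\begin{theorem}\label{thm:norms}
For every closed ball $Q\subset\mathfrak a^{\mathrm{reg}}$, $r\in\mathbb N$ and $\delta\in[0,1[$ there are $0<c\le C$ such that, for all $\mu\in\Lambda$,
\[
c\le\frac{\|\varphi_\mu\circ\exp\|_{C^{(r,\delta)}(Q)}}{(1+|\mu|)^{r+\delta}\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{-m_\beta/2}}\le C .
\]
\end{theorem}

\begin{theorem}\label{thm:criterion}
Let $S\subset\Lambda_G$, $r\in\mathbb N$ and $\delta\in[0,1[$.
\begin{enumerate}
\item[(a)] If $\sup_{\mu\in S}(1+|\mu|)^{r+\delta}\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{-m_\beta/2}<\infty$, then every $K$-bi-invariant matrix coefficient $\sum_{\mu\in S}c_\mu\varphi_\mu$, $c\in\ell^1(S)$, belongs to $C^{(r,\delta)}(G^{\mathrm{reg}})$.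
\item[(b)] Otherwise, for $c$ outside a meager subset of $\ell^1(S)$, the function $\sum_{\mu\in S}c_\mu\varphi_\mu$ belongs to $C^{(r,\delta)}(U)$ for no nonempty open set $U\subset G^{\mathrm{reg}}$.
\item[(c)] There is one $K$-bi-invariant matrix coefficient of a unitary representation of $G$ which, for every nonempty open $U\subset G^{\mathrm{reg}}$ and every $(r,\delta)\in\mathbb N\times[0,1[$ with $r+\delta>\alpha$, does not belong to $C^{(r,\delta)}(U)$.
\end{enumerate}
\end{theorem}

\subsection{The method}

One expects $\varphi_\mu$ to be a superposition of waves $e^\nu$, $\nu\in W\mu$, with slowly varying amplitudes. The difficulty is uniformity: when $\mu$ stays at bounded distance from a wall, which is where the exponent $\alpha$ is decided, several of these frequencies stay at bounded distance from one another, and the waves cannot be told apart by their frequencies.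

We split $\varphi_\mu$ algebraically instead. The Cherednik (trigonometric Dunkl) operators are first-order differential-reflection operators that act triangularly on exponentials and are symmetric for the $L^2$ product of the group. These two properties give an orthogonal decomposition $\varphi_\mu=\sum_\lambda f_\lambda$ into at most $|W|$ joint eigenfunctions. The vector of $W$-translates of $f_\lambda$ solves a first-order linear system in which $\lambda$ appears only in a diagonal matrix that is skew-Hermitian along $\mathfrak a$. Gronwall's inequality then turns the $L^2$ bound $\|f_\lambda\|\le d_\mu^{-1/2}$ into a pointwise bound. Applied along a path from $\mathfrak a$ to $i\mathfrak a$, where $\varphi_\mu$ is a sum of positive terms, it gives the matching lower bound.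

Sections~\ref{sec:geometry} and~\ref{sec:spherical} collect the geometry of $G^{\mathrm{reg}}$ and describe spherical functions as orthogonal polynomials. Section~\ref{sec:rankone} carries out the method by hand in rank one, and Sections~\ref{sec:cherednik} and~\ref{sec:gronwall} do so in general. Theorem~\ref{thm:norms} is proved in Section~\ref{sec:norms}, Theorem~\ref{thm:criterion} in Section~\ref{sec:biinvariant}, and Section~\ref{sec:finite} reduces $K$-finite coefficients to $K$-bi-invariant ones and completes the proof of Theorem~\ref{thm:main}. The letters $C,c$ denote positive constants independent of $\mu$, which may change from line to line, and $x\asymp y$ means $cy\le x\le Cy$.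

\section{Regular points}\label{sec:geometry}

\subsection{H\"older classes}

The definition of $C^{(r,\delta)}$ makes sense on open subsets of any Riemannian manifold, in particular of $\mathfrak a$.

\begin{lemma}\label{lem:holder}
The classes $C^{(r,\delta)}$ are local. They are stable under multiplication by smooth functions and under composition $f\mapsto f\circ s$ with smooth maps $s$, and they decrease as $\delta$ increases.
\end{lemma}

\begin{proof}
Let $f$ be $\delta$-H\"older near every point of a compact set $C_0$. Cover $C_0$ by finitely many open sets on each of which $|f(x)-f(y)|\le C\,d(x,y)^\delta$, and let $\varepsilon$ be a Lebesgue number of the cover. Two points of $C_0$ with $d(x,y)<\varepsilon$ lie in a common set of the cover, and for $d(x,y)\ge\varepsilon$ we have $|f(x)-f(y)|\le2\sup_{C_0}|f|\,\varepsilon^{-\delta}d(x,y)^\delta$. This proves locality, so we may work in open subsets of Euclidean spaces, the Riemannian and Euclidean distances being locally comparable. By the chain rule, a derivative of order $r$ of $f\circ s$ is a sum of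 terms $(\partial^If\circ s)\cdot(\text{smooth})$ with $|I|\le r$. For $|I|<r$ the function $\partial^If\circ s$ is $C^1$, hence locally Lipschitz, hence locally $\delta$-H\"older. For $|I|=r$ it is a locally $\delta$-H\"older function composed with a locally Lipschitz map. Multiplying such terms by smooth functions keeps them locally $\delta$-H\"older. The same argument with the Leibniz rule handles products. Finally $d^{\delta'}\le C\,d^{\delta}$ on compact sets if $\delta'\ge\delta$.
\end{proof}

In particular $f\in C^{(r,\delta)}(\mathfrak a^{\mathrm{reg}})$ if and only if $f|_Q\in C^{(r,\delta)}(Q)$ for every closed ball $Q\subset\mathfrak a^{\mathrm{reg}}$.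

\subsection{The universal cover}\label{sec:cover}

Since $G$ is semisimple, $\tilde G$ is compact by Weyl's theorem. The automorphism $\theta$ of $\mathfrak g$ integrates to an automorphism $\tilde\theta$ of the simply connected group $\tilde G$, and comparing differentials gives $\tilde\theta^2=1$ and $p\circ\tilde\theta=\theta\circ p$. The fixed group of $\tilde\theta$ is connected \cite[VII.8.2]{HelgasonDS} and has Lie algebra $\mathfrak k$, so it is $\tilde K$. The compact group $K'=p^{-1}(K)$ contains $\tilde K$ and has the same Lie algebra, so $\tilde K$ is its identity component.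

The stabilizer of $g$ for the action $(k,k')\cdot g=kgk'^{-1}$ of $K\times K$ has Lie algebra $\{(X,\mathrm{Ad}(g^{-1})X):X\in\mathfrak k\cap\mathrm{Ad}(g)\mathfrak k\}$. Hence
\begin{equation}\label{eq:dimorbit}
\dim KgK=2\dim\mathfrak k-\dim(\mathfrak k\cap\mathrm{Ad}(g)\mathfrak k),
\end{equation}
and the same formula for $(\tilde G,\tilde K)$ gives $p^{-1}(G^{\mathrm{reg}})=\tilde G^{\mathrm{reg}}$. The data $\mathfrak a,\Sigma,m_\beta,\Lambda,\alpha$ depend only on $(\mathfrak g,\theta)$, so they are the same for both pairs.

\emph{From here to the end of Section~\ref{sec:norms}, $G$ is simply connected}; then $G=\tilde G$, $K=\tilde K$ is connected, and $\Lambda_G=\Lambda$.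

\subsection{The decomposition $G=KAK$}

Let $A=\exp\mathfrak a$. The closure $\bar A$ is a torus on which $\theta$ acts by inversion, so its Lie algebra is an abelian subspace of $\mathfrak m$ containing $\mathfrak a$, hence equal to $\mathfrak a$. Thus $A$ is a torus. We have $G=KAK$ \cite[V.6.7]{HelgasonDS}. Let $M=Z_K(\mathfrak a)$ be the centralizer and $N_K(\mathfrak a)$ the normalizer of $\mathfrak a$ in $K$; recall that $W=N_K(\mathfrak a)/M$.

Write $\mathfrak z_{\mathfrak g}(\mathfrak a)$ and $\mathfrak z_{\mathfrak k}(\mathfrak a)$ for the centralizers of $\mathfrak a$ in $\mathfrak g$ and $\mathfrak k$. By maximality of $\mathfrak a$, $\mathfrak z_{\mathfrak g}(\mathfrak a)=\mathfrak z_{\mathfrak k}(\mathfrak a)\oplus\mathfrak a$. Since $\theta\mathfrak g_\beta=\mathfrak g_{-\beta}$,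
\begin{equation}\label{eq:km}
\mathfrak k_{\mathbb C}=\mathfrak z_{\mathfrak k}(\mathfrak a)_{\mathbb C}\oplus\bigoplus_{\beta\in\Sigma^+}\{Z+\theta Z:Z\in\mathfrak g_\beta\},\qquad
\mathfrak m_{\mathbb C}=\mathfrak a_{\mathbb C}\oplus\bigoplus_{\beta\in\Sigma^+}\{Z-\theta Z:Z\in\mathfrak g_\beta\}.
\end{equation}
For $a=\exp H$, the operator $\mathrm{Ad}(a^2)$ acts on $\mathfrak g_\beta$ by $e^{2\beta(H)}$. So $e^{2\beta}$ is a character of $A$, and if $H\in\mathfrak a^{\mathrm{reg}}$ the space of fixed points of $\mathrm{Ad}(a^2)$ in $\mathfrak g$ is $\mathfrak z_{\mathfrak g}(\mathfrak a)$. Put $A^{\mathrm{reg}}=\exp\mathfrak a^{\mathrm{reg}}$.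

\begin{lemma}\label{lem:regular}
We have $G^{\mathrm{reg}}=KA^{\mathrm{reg}}K$, and the map $\Psi:K\times\mathfrak a^{\mathrm{reg}}\times K\to G^{\mathrm{reg}}$, $(k,H,k')\mapsto k\exp(H)k'$, is a submersion. Hence $\Psi$ has a smooth local section $g\mapsto(k(g),H(g),k'(g))$ near every point of $G^{\mathrm{reg}}$.
\end{lemma}

\begin{proof}
Let $a=\exp H$ and $X\in\mathfrak k$. As $\theta(\mathrm{Ad}(a^{-1})X)=\mathrm{Ad}(a)X$, we have $\mathrm{Ad}(a^{-1})X\in\mathfrak k$ if and only if $\mathrm{Ad}(a^2)X=X$. By \eqref{eq:km},
\[
\dim(\mathfrak k\cap\mathrm{Ad}(a)\mathfrak k)=\dim\mathfrak z_{\mathfrak k}(\mathfrak a)+\sum_{\beta\in\Sigma^+,\ e^{2\beta(H)}=1}m_\beta ,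
\]
which is minimal exactly when $H\in\mathfrak a^{\mathrm{reg}}$. With \eqref{eq:dimorbit} and $G=KAK$ this gives the first claim. After translating by $(ka)^{-1}$ on the left and $k'^{-1}$ on the right, the image of the differential of $\Psi$ at $(k,H,k')$ is $\mathrm{Ad}(a^{-1})\mathfrak k+\mathfrak a+\mathfrak k$. Both $\mathfrak k$ and $\mathrm{Ad}(a^{-1})\mathfrak k$ are orthogonal to $\mathfrak a$ for $B$, because $\mathrm{Ad}(a)$ preserves $B$ and fixes $\mathfrak a$ pointwise. Their sum has dimension $2\dim\mathfrak k-\dim\mathfrak z_{\mathfrak k}(\mathfrak a)=\dim\mathfrak k+\sum_{\beta\in\Sigma^+}m_\beta$. The image therefore has dimension $\dim\mathfrak k+\sum_{\beta\in\Sigma^+}m_\beta+\ell=\dim\mathfrak g$.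
\end{proof}

The treatment of $K$-finite coefficients needs the exact stabilizer of a regular point, and not only its Lie algebra. Here simple connectedness is used.

\begin{lemma}\label{lem:stab}
Let $a\in A^{\mathrm{reg}}$ and $k,k'\in K$ with $kak'^{-1}=a$. Then $k=k'\in M$.
\end{lemma}

\begin{proof}
We have $k'=a^{-1}ka$, and applying $\theta$ gives $k'=aka^{-1}$. So $k$ lies in the centralizer $Z_G(a^2)$, which is connected because $G$ is simply connected \cite[\S5.3]{Bourbaki}. Its Lie algebra is $\mathfrak z_{\mathfrak g}(\mathfrak a)$, so it centralizes $\mathfrak a$. Thus $k\in M$ and $k'=a^{-1}ka=k$.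
\end{proof}

\begin{remark}\label{rem:so3}
The lemma fails for $G=SO(3)$. Let $\theta$ be conjugation by the half-turn about the $x$-axis, so that $K$ is the stabilizer of that axis, and let $A$ consist of the rotations $a_t$ of angle $t$ about the $z$-axis. The roots are $\pm\beta$ with $\beta=it$, so $a=a_{\pi/2}$ lies in $A^{\mathrm{reg}}$. If $k$ is the half-turn about the $y$-axis, then $k'=a^{-1}ka$ is the half-turn about the $x$-axis. Both lie in $K$, $kak'^{-1}=a$, and $k\ne k'$.
\end{remark}

\subsection{The integration formula}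

Since $\beta$ is imaginary on $\mathfrak a$, we have $|\sinh\beta|=\frac12|1-e^{-2\beta}|$, which is a function on $A$. Let $dg$ be the Haar measure of total mass $1$ on $G$, and $da$ a Haar measure on $A$.

\begin{lemma}\label{lem:integration}
There is $c_0>0$ such that, with $J=c_0\prod_{\beta\in\Sigma^+}|\sinh\beta|^{m_\beta}$, every continuous $K$-bi-invariant function $f$ on $G$ satisfies $\int_Gf\,dg=\int_Af J\,da$.
\end{lemma}

\begin{proof}
Consider $\psi:K/M\times A^{\mathrm{reg}}\to G^{\mathrm{reg}}/K$, $(kM,a)\mapsto kaK$, which is onto by Lemma~\ref{lem:regular}.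

\emph{Jacobian.} Identify tangent spaces by left translation: that of $K/M$ with the orthogonal complement of $\mathfrak z_{\mathfrak k}(\mathfrak a)$ in $\mathfrak k$, that of $A$ with $\mathfrak a$, and that of $G/K$ with $\mathfrak m$. The differential of $\psi$ at $(kM,a)$ sends $(X,Y)$ to $Y$ plus the $\mathfrak m$-component of $\mathrm{Ad}(a^{-1})X$. Its determinant can be computed after complexification. For $a=\exp H$, $Z\in\mathfrak g_\beta$ and $X=Z+\theta Z$, the $\mathfrak m_{\mathbb C}$-component of $\mathrm{Ad}(a^{-1})X=e^{-\beta(H)}Z+e^{\beta(H)}\theta Z$ is $-\sinh\beta(H)\,(Z-\theta Z)$. By \eqref{eq:km}, $\psi$ is a local diffeomorphism whose Jacobian for invariant measures is a constant times $\prod_{\beta\in\Sigma^+}|\sinh\beta|^{m_\beta}$.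

\emph{Fibers.} An element $x\in A\cap K$ satisfies $x=\theta(x)=x^{-1}$, so $A\cap K$ is finite. We claim that all fibers of $\psi$ have $|W|\,|A\cap K|$ elements. By $K$-equivariance it suffices to consider the fiber of $aK$ with $a\in A^{\mathrm{reg}}$. Suppose $kb=ak''$ with $b\in A^{\mathrm{reg}}$ and $k,k''\in K$. Applying $g\mapsto g\,\theta(g)^{-1}$ gives $kb^2k^{-1}=a^2$. So $\mathrm{Ad}(k)$ maps the fixed space of $\mathrm{Ad}(b^2)$ onto that of $\mathrm{Ad}(a^2)$. Both equal $\mathfrak z_{\mathfrak g}(\mathfrak a)$, so $\mathrm{Ad}(k)$ preserves $\mathfrak z_{\mathfrak g}(\mathfrak a)\cap\mathfrak m=\mathfrak a$. Thus $k\in N_K(\mathfrak a)$, and $b=(k^{-1}ak)x$ with $x=k^{-1}k''\in A\cap K$. Conversely, for $k\in N_K(\mathfrak a)$ and $x\in A\cap K$, the element $b=k^{-1}akx$ has square $k^{-1}a^2k$, so it lies in $A^{\mathrm{reg}}$, and $\psi(kM,b)=aK$.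

\emph{The complement.} The set $(G\setminus G^{\mathrm{reg}})/K$ is the image of $K/M\times(A\setminus A^{\mathrm{reg}})$ under a smooth map. Now $A\setminus A^{\mathrm{reg}}$ is the union of the kernels of the characters $e^{2\beta}$, which are closed submanifolds of codimension one, and $\dim K/M+\dim A=\dim G/K$. So this image is a null set.

The change of variables formula for $\psi$, applied to $f$ seen as a left $K$-invariant function on $G/K$, gives the result.
\end{proof}

\section{Spherical functions as orthogonal polynomials}\label{sec:spherical}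

We view functions on $A$ as functions on $\mathfrak a$, and let $W$ act by $(wf)(H)=f(w^{-1}H)$, so that $we^\nu=e^{w\nu}$.

\subsection{Weights and the Cartan--Helgason theorem}

Let
\[
P=\Big\{\nu\in i\mathfrak a^*:\frac{\langle\nu,\beta\rangle}{\langle\beta,\beta\rangle}\in\mathbb Z\ \text{ for all }\beta\in\Sigma\Big\},
\]
the weight lattice of the root system $2\Sigma$. It is $W$-stable and contains $2\Sigma$, since $2\langle\beta',\beta\rangle/\langle\beta,\beta\rangle\in\mathbb Z$ for roots $\beta,\beta'$. If $\beta$ and $2\beta$ are both roots, the condition for $2\beta$ implies the condition for $\beta$, so only the roots $\beta$ with $2\beta\notin\Sigma$ matter. These form a reduced root system whose simple roots are $\beta_j'=2\beta_j$ if $2\beta_j\in\Sigma$ and $\beta'_j=\beta_j$ otherwise. Hence $P$ has a basis of fundamental weights $\omega_1,\dots,\omega_\ell$, where $\langle\omega_i,\beta_j'\rangle/\langle\beta_j',\beta_j'\rangle$ is $1$ for $j=i$ and $0$ otherwise. Call $\nu\in i\mathfrak a^*$ \emph{dominant} if $\langle\nu,\beta\rangle\ge0$ for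 all $\beta\in\Sigma^+$. Then $\Lambda=\bigoplus_i\mathbb N\omega_i$ is the set of dominant elements of $P$. We recall that each $W$-orbit in $i\mathfrak a^*$ contains exactly one dominant element $\zeta^+$, and that $\zeta^+-\zeta\in\mathbb R_{\ge0}\Sigma^+$ (the cone spanned by $\Sigma^+$) for every $\zeta$ in the orbit.

Let $\mathfrak t\supset\mathfrak a$ be a maximal abelian subalgebra of $\mathfrak g$. For $X\in\mathfrak t$, the element $X-\theta X$ lies in $\mathfrak m$ and commutes with $\mathfrak a$, so it lies in $\mathfrak a$; hence $\mathfrak t=(\mathfrak t\cap\mathfrak k)\oplus\mathfrak a$. Let $\Delta$ be the set of roots of $(\mathfrak g_{\mathbb C},\mathfrak t_{\mathbb C})$ and $\Delta^+$ a positive system containing every root whose restriction to $\mathfrak a$ lies in $\Sigma^+$. The Cartan--Helgason theorem \cite[V.4.1]{HelgasonGGA} states that the irreducible representations of $G$ with a nonzero $K$-fixed vector are, up to equivalence, the representations $\pi_\mu$, $\mu\in\Lambda$, whose highest weight is $\mu$ extended by $0$ on $\mathfrak t\cap\mathfrak k$,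 and that their $K$-fixed vectors form a line. (If $\mathfrak k$ contains nonzero ideals of $\mathfrak g$, split off the corresponding factor $G_0\subset K$ of $G$. Being normal, it acts trivially in any irreducible representation that has a nonzero $K$-fixed vector.)

Each $\mu\in\Lambda$ is thus the restriction of a weight of $G$, so $e^\mu$ is a character of $A$. As $\Lambda$ generates $P$, the same holds for every $e^\nu$, $\nu\in P$. Let $\mathbb C[P]$ be the span of these characters.

\subsection{Support, orthogonality and the leading coefficient}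

Fix $\mu\in\Lambda$ and decompose $v=v^\mu$ as $v=\sum_\nu v_\nu$ into weight vectors for $A$, which are mutually orthogonal. Then
\begin{equation}\label{eq:expansion}
\varphi_\mu(\exp H)=\sum_\nu\|v_\nu\|^2e^{\nu(H)} .
\end{equation}
The coefficients are nonnegative; this is what will make lower bounds possible. Let $h_\mu=\|v_\mu\|^2$ be the coefficient of $e^\mu$. Let $\mathrm{conv}(W\mu)$ be the convex hull of $W\mu$ and put
\[
V_{\le\mu}=\mathrm{span}\{e^\nu:\nu\in P\cap\mathrm{conv}(W\mu)\},\qquad
V_{<\mu}=\mathrm{span}\{e^\nu:\nu\in P\cap\mathrm{conv}(W\mu),\ \nu\notin W\mu\}.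
\]
These finite-dimensional $W$-stable spaces play the role of polynomials of degree at most, and less than, $\mu$. By strict convexity of the Euclidean norm, the points of $\mathrm{conv}(W\mu)$ outside $W\mu$ are exactly those of norm $<|\mu|$. A superscript $W$ denotes $W$-invariants.

\begin{lemma}\label{lem:support}
$\varphi_\mu|_A\in V_{\le\mu}^W$.
\end{lemma}

\begin{proof}
If $k\in N_K(\mathfrak a)$ represents $w\in W$, then $\pi_\mu(k)$ fixes $v$ and maps the weight space of $\nu$ to that of $w\nu$, so $\|v_{w\nu}\|=\|v_\nu\|$. This gives $W$-invariance.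

\emph{The exponents lie in $P$.} Given $\beta\in\Sigma$, we find an element of $A\cap K$ that detects the integrality condition for $\beta$. Let $X\mapsto\overline X$ be the conjugation of $\mathfrak g_{\mathbb C}$ with respect to $\mathfrak g$. It maps $\mathfrak g_\beta$ to $\mathfrak g_{-\beta}$, as does $\theta$, so the antilinear involution $X\mapsto\theta\overline X$ preserves $\mathfrak g_\beta$ and has a fixed vector $X\neq0$ there: $\overline X=\theta X$. The bracket $[X,\overline X]=[X,\theta X]$ commutes with $\mathfrak a$ and is negated by $\theta$, so it lies in $\mathfrak a_{\mathbb C}$. Let $A_\beta\in i\mathfrak a$ be defined by $B(A_\beta,\cdot)=\beta$. From $B(H,[X,\overline X])=\beta(H)B(X,\overline X)$ we get $[X,\overline X]=B(X,\overline X)A_\beta$, and $B(X,\overline X)<0$ because $B$ is negative definite on $\mathfrak g$. Rescale $X$ by a positive number so that $Y=-\overline X$ satisfies $[X,Y]=h:=2A_\beta/\langle\beta,\beta\rangle$. Then $(h,X,Y)$ is an $\mathfrak{sl}_2$-triple with $\overline h=-h$ and $\overline X=-Y$, so $ih$, $X-Y$,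 $i(X+Y)$ span a copy of $\mathfrak{su}(2)$ in $\mathfrak g$. The resulting homomorphism $SU(2)\to G$ shows that $\exp(2\pi ih)=e$. So $x=\exp(\pi ih)\in A$ satisfies $\theta(x)=x^{-1}=x$, that is, $x\in K$. From $\pi_\mu(x)v=v$ we get $e^{\pi i\nu(h)}=1$ whenever $v_\nu\ne0$, that is, $\nu(h)=2\langle\nu,\beta\rangle/\langle\beta,\beta\rangle\in2\mathbb Z$.

\emph{The exponents lie in $\mathrm{conv}(W\mu)$.} The weights of $\pi_\mu$ differ from the highest weight by sums of elements of $\Delta^+$, so every exponent $\nu$ satisfies $\mu-\nu\in\mathbb R_{\ge0}\Sigma^+$. The set of exponents is $W$-stable, so we may take $\nu$ dominant. If $\nu\notin\mathrm{conv}(W\mu)$, there is $\zeta\in i\mathfrak a^*$ with $\langle\nu,\zeta\rangle>\max_w\langle w\mu,\zeta\rangle$. With $\zeta^+$ the dominant element of $W\zeta$,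
\[
\langle\nu,\zeta^+\rangle\ge\langle\nu,\zeta\rangle>\max_w\langle w\mu,\zeta\rangle\ge\langle\mu,\zeta^+\rangle ,
\]
which contradicts $\langle\mu-\nu,\zeta^+\rangle\ge0$.
\end{proof}

On $\mathbb C[P]$ define $(f,g)=\int_Af\bar gJ\,da$, with norm $\|\cdot\|$. This inner product is $W$-invariant, and $\|e^\nu\|=\|1\|=1$ by Lemma~\ref{lem:integration}. By the same lemma and the Schur orthogonality relations, the $\varphi_\mu$ are mutually orthogonal and $\|\varphi_\mu\|^2=d_\mu^{-1}$.

\begin{lemma}\label{lem:orth}
The functions $\varphi_{\mu'}$ with $\mu'\in\Lambda\cap\mathrm{conv}(W\mu)$ form a basis of $V_{\le\mu}^W$, and those with $\mu'\neq\mu$ form a basis of $V_{<\mu}^W$. Moreover $\varphi_\mu\perp V_{<\mu}$ and $h_\mu\ge|W|^{-1}d_\mu^{-1/2}$.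
\end{lemma}

\begin{proof}
The orbit sums $\mathrm m_{\mu'}=\sum_{\nu\in W\mu'}e^\nu$ with $\mu'\in\Lambda\cap\mathrm{conv}(W\mu)$ form a basis of $V_{\le\mu}^W$, and those with $\mu'\ne\mu$ form a basis of $V_{<\mu}^W$. For such $\mu'$ we have $\varphi_{\mu'}\in V_{\le\mu'}\subset V_{\le\mu}$. If $\mu'\neq\mu$, then $\mu'\notin W\mu$, so $|\mu'|<|\mu|$ and $V_{\le\mu'}\subset V_{<\mu}$. The $\varphi_{\mu'}$ are linearly independent by orthogonality and are as many as the orbit sums, which proves the first claim and gives $\varphi_\mu\perp V_{<\mu}^W$. For $f\in V_{<\mu}$, invariance gives $(\varphi_\mu,f)=(\varphi_\mu,|W|^{-1}\sum_wwf)=0$. Finally $\varphi_\mu-h_\mu\mathrm m_\mu\in V_{<\mu}$, so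
\[
d_\mu^{-1}=(\varphi_\mu,\varphi_\mu)=h_\mu(\mathrm m_\mu,\varphi_\mu)\le h_\mu\|\mathrm m_\mu\|\,\|\varphi_\mu\|\le h_\mu|W|\,d_\mu^{-1/2}.\qedhere
\]
\end{proof}

\subsection{Dimensions}

\begin{lemma}\label{lem:dim}
Uniformly in $\mu\in\Lambda$,
\begin{equation}\label{eq:dim}
d_\mu\asymp\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{m_\beta}\qquad\text{and}\qquad d_\mu^{1/2}\ge c\,(1+|\mu|)^\alpha .
\end{equation}
Moreover $\alpha=\min_i\alpha_i$, and $d_{n\omega_i}^{1/2}\asymp n^{\alpha_i}$ for $n\ge1$.
\end{lemma}

\begin{proof}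
Weyl's dimension formula reads $d_\mu=\prod_{\gamma\in\Delta^+}\big(1+\langle\mu,\gamma\rangle/\langle\rho_\Delta,\gamma\rangle\big)$, with $\rho_\Delta=\frac12\sum_{\gamma\in\Delta^+}\gamma$ and $\langle\rho_\Delta,\gamma\rangle>0$. Since $\mu$ vanishes on $\mathfrak t\cap\mathfrak k$, which is orthogonal to $\mathfrak a$, we have $\langle\mu,\gamma\rangle=\langle\mu,\gamma|_{\mathfrak a}\rangle$. Roots that vanish on $\mathfrak a$ contribute the factor $1$, and exactly $m_\beta$ roots restrict to $\beta\in\Sigma^+$, all of them in $\Delta^+$. This gives the first estimate.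

For $\beta\in\Sigma^+$ we have $\langle\beta,\omega_i\rangle=n_i(\beta)\langle\beta_i,\omega_i\rangle$, which is nonzero if and only if $n_i(\beta)\ge1$. So the sum in \eqref{eq:alpha} equals $\alpha_i$ for $\mu=n\omega_i$, and $d_{n\omega_i}^{1/2}\asymp n^{\alpha_i}$. Let $\mu=\sum_jx_j\omega_j\ne0$ and let $x_i\ge1$ be the largest coefficient. Whenever $n_i(\beta)\ge1$ we have $\langle\mu,\beta\rangle\ge x_i\langle\omega_i,\beta\rangle\ge cx_i\ge c|\mu|$. Hence the sum in \eqref{eq:alpha} is at least $\alpha_i$, which proves $\alpha=\min_i\alpha_i$, and $d_\mu^{1/2}\ge c(1+|\mu|)^{\alpha_i}\ge c(1+|\mu|)^\alpha$.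
\end{proof}

\section{The method in rank one}\label{sec:rankone}

Assume $\Sigma=\{\pm\beta\}$ with multiplicity $m$; Example~\ref{ex:su2} is the case $m=2$. Let $t$ be the coordinate on $\mathfrak a$ with $\beta=it$. Then $P=\mathbb Z\beta$, $\Lambda=\mathbb N\beta$, $\mathfrak a^{\mathrm{reg}}=\mathbb R\setminus\pi\mathbb Z$, and $(f,g)$ is a constant times $\int_0^{2\pi}f\bar g\,|\sin t|^mdt$. For $\mu=n\beta$, the spaces $V_{\le n}$ and $V_{<n}$ consist of the trigonometric polynomials of degree at most $n$ and at most $n-1$. By Section~\ref{sec:spherical}, $\varphi_n$ is even, orthogonal to $V_{<n}$, of norm $d_n^{-1/2}$, and has nonnegative coefficients, the leading one being $h_n\ge\frac12d_n^{-1/2}$. We want to show that $\varphi_n$ has size $d_n^{-1/2}$ on compact subsets of $]0,\pi[$.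

The space $V_{\le n}\ominus V_{<n}$ (orthogonal complement) has dimension two, one for each frequency $\pm n$. To split $\varphi_n$ inside it we look for a symmetric operator that preserves the degree and is close to $-i\,d/dt$. The derivative itself is not symmetric for the weight $|\sin t|^m$. Adding $-i\frac m2\cot t$ restores the symmetry but creates poles, and the poles are removed by letting $\cot t$ act on $f(t)-f(-t)$, which vanishes on $\pi\mathbb Z$. This leads to
\[
Tf(t)=-if'(t)+m\,\frac{f(t)-f(-t)}{1-e^{-2it}}-\frac m2f(t),\qquad \frac1{1-e^{-2it}}=\frac12-\frac i2\cot t .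
\]
It is symmetric (Lemma~\ref{lem:sym}). For $f$ even, $Tf=-if'-\frac m2f$ and $T(f')=-if''-im\cot t\,f'+\frac m2f'$, so $T^2f=-f''-m\cot t\,f'+\frac{m^2}4f$: the operator $T$ is a first-order square root of the natural second-order operator for the weight. Summing geometric series, for $n\ge1$,
\[
Te^{int}\in\big(n+\tfrac m2\big)e^{int}+V_{<n},\qquad Te^{-int}\in-\big(n+\tfrac m2\big)e^{-int}-me^{int}+V_{<n}.
\]
So $T$ preserves the flag $V_{<n}\subset V_{<n}\oplus\mathbb Ce^{int}\subset V_{\le n}$. Being symmetric, it preserves the successive orthogonal complements, which are eigenlines with eigenvalues $\pm(n+\frac m2)$. Thus $\varphi_n=f_++f_-$ with $Tf_\pm=\pm(n+\frac m2)f_\pm$ and $\|f_\pm\|\le d_n^{-1/2}$.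

For $n=1$ everything can be checked directly. Here $\varphi_1=\cos t$, and
\[
Te^{it}=\big(1+\tfrac m2\big)e^{it},\qquad Te^{-it}=-\big(1+\tfrac m2\big)e^{-it}-me^{it},
\]
so $f_+=\frac1{m+2}e^{it}$ and $f_-=\frac12\big(e^{-it}+\frac m{m+2}e^{it}\big)$. These are orthogonal: the identity $\int_0^\pi\sin^{m+2}t\,dt=\frac{m+1}{m+2}\int_0^\pi\sin^mt\,dt$ gives $(e^{-2it},1)=1-2\,\frac{m+1}{m+2}=-\frac m{m+2}$.

Let $f$ be one of $f_\pm$, with $Tf=\lambda f$. The equation involves both $f(t)$ and $f(-t)$, so it becomes a differential equation for the pair $y(t)=f(t)$, $z(t)=f(-t)$: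
\[
y'=i\lambda y+\tfrac{im}2z-\tfrac m2\cot t\,(y-z),\qquad z'=-i\lambda z-\tfrac{im}2y-\tfrac m2\cot t\,(z-y).
\]
The large parameter $\lambda$ occurs only in the skew-Hermitian matrix $\mathrm{diag}(i\lambda,-i\lambda)$, so it drops out of the derivative of the energy $\mathcal N=|y|^2+|z|^2$:
\[
\mathcal N'=-2m\operatorname{Im}(z\bar y)-m\cot t\,|y-z|^2,\qquad|\mathcal N'|\le m(1+2|\cot t|)\,\mathcal N .
\]
On a compact interval in $]0,\pi[$ the values of $\mathcal N$ are therefore comparable, with constants independent of $n$. Hence $\sup\mathcal N$ is bounded by a constant times the integral of $\mathcal N|\sin t|^m$, which is at most $C\|f\|^2\le Cd_n^{-1}$. Each differentiation costs a factor $C(1+n)$ by the system. This is the upper bound.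

For a lower bound, neither $\varphi_n(0)=1$ nor $\|\varphi_n\|=d_n^{-1/2}$ can be used directly: the point $0$ is singular for the system, and the $L^2$ mass might a priori concentrate near $\pi\mathbb Z$, where the constants degenerate. But the system holds for complex $t\notin\pi\mathbb Z$, and at $t=-i$ every exponential $e^{ikt}=e^k$ is positive, so $\varphi_n(-i)\ge h_ne^n\ge\frac12d_n^{-1/2}e^n$. Join $t_0\in\,]0,\pi[$ to $-i$ by the vertical segment to $t_0-i$ and then the horizontal segment. On the vertical segment $t=t_0-is$ the diagonal part is $\mathrm{diag}(\lambda,-\lambda)$, so $\mathcal N^{1/2}$ grows by a factor at most $Ce^{|\lambda|}\le Ce^n$. On the horizontal segment $\lambda$ drops out again. The maximal growth allowed by the system equals the growth of the leading term, the factors $e^n$ cancel, and $\sum_\pm\big(|f_\pm(t_0)|+|f_\pm(-t_0)|\big)\ge c\,d_n^{-1/2}$. Since $f_+$ and $f_-$ oscillate at the well-separated frequencies $\pm n$, they cannot cancel on an interval. In higher rank all of this survives unchanged except the last sentence,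 which needs the argument of Lemma~\ref{lem:nocancel}.

\section{Cherednik operators and the first-order system}\label{sec:cherednik}

Let $\rho=\frac12\sum_{\beta\in\Sigma^+}m_\beta\beta$. For $\xi\in\mathfrak a_{\mathbb C}$ let $\partial_\xi$ be the directional derivative, extended complex-linearly in $\xi$, so that $\partial_\xi e^\nu=\nu(\xi)e^\nu$. The Cherednik operator is
\begin{equation}\label{eq:cherednik}
T_\xi f=\partial_\xi f+\sum_{\beta\in\Sigma^+}m_\beta\,\beta(\xi)\,\frac{f-r_\beta f}{1-e^{-2\beta}}-\rho(\xi)f,\qquad f\in\mathbb C[P].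
\end{equation}
It is complex-linear in $\xi$. The operator $T$ of Section~\ref{sec:rankone} is $T_\xi$ with $\beta(\xi)=1$. We use two properties only, triangularity and symmetry; no commutation relation between the $T_\xi$ is needed.

\subsection{Triangularity}

Fix $\mu\in\Lambda$ and $\xi_0\in i\mathfrak a$ with $\beta(\xi_0)>0$ for all $\beta\in\Sigma^+$. Enumerate $W\mu=\{\nu_1,\dots,\nu_s\}$ so that $\nu_1(\xi_0)\ge\nu_2(\xi_0)\ge\cdots$, and put
\[
U_j=V_{<\mu}\oplus\mathrm{span}(e^{\nu_1},\dots,e^{\nu_j})\quad(0\le j\le s),
\]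
so that $U_0=V_{<\mu}$ and $U_s=V_{\le\mu}$.

\begin{lemma}\label{lem:triang}
Every $T_\xi$ preserves every $U_j$, and acts on the line $U_j/U_{j-1}$ by the scalar $\lambda_j(\xi)$, where
\begin{equation}\label{eq:lambda}
\lambda_j=\nu_j+\sum_{\beta\in\Sigma^+,\ \langle\nu_j,\beta\rangle>0}m_\beta\beta-\rho .
\end{equation}
\end{lemma}

\begin{proof}
Let $\nu\in P$, $\beta\in\Sigma^+$ and $n=\langle\nu,\beta\rangle/\langle\beta,\beta\rangle\in\mathbb Z$, so that $r_\beta\nu=\nu-2n\beta$. Summing geometric series,
\begin{equation}\label{eq:geom}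
\frac{e^\nu-e^{r_\beta\nu}}{1-e^{-2\beta}}=
\begin{cases}
\sum_{j=0}^{n-1}e^{\nu-2j\beta}&\text{if }n>0,\\[2pt]
0&\text{if }n=0,\\[2pt]
-\sum_{j=1}^{|n|}e^{\nu+2j\beta}&\text{if }n<0.
\end{cases}
\end{equation}
All exponents lie in $P$, since $2\beta\in P$, and on the segment $[\nu,r_\beta\nu]$. If $\nu\in\mathrm{conv}(W\mu)$, this segment lies in $\mathrm{conv}(W\mu)$, its points have norm at most $|\nu|$, and its interior points have norm $<|\nu|$. So $T_\xi$ preserves $V_{<\mu}$ and $V_{\le\mu}$. For $\nu=\nu_j$, modulo $V_{<\mu}$ only the endpoints survive: \eqref{eq:geom} equals $e^{\nu_j}$ if $n>0$, and $-e^{r_\beta\nu_j}$ if $n<0$. In the second case $(r_\beta\nu_j)(\xi_0)=\nu_j(\xi_0)+2|n|\beta(\xi_0)>\nu_j(\xi_0)$, so $e^{r_\beta\nu_j}\in U_{j-1}$. Collecting the coefficients of $e^{\nu_j}$ in \eqref{eq:cherednik} gives \eqref{eq:lambda}.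
\end{proof}

\subsection{Symmetry}

\begin{lemma}\label{lem:sym}
$(T_\xi f,g)=(f,T_\xi g)$ for all $f,g\in\mathbb C[P]$ and $\xi\in i\mathfrak a$.
\end{lemma}

\begin{proof}
Sums run over $\beta\in\Sigma^+$. Since $\frac1{1-e^{-2\beta}}=\frac12+\frac12\coth\beta$ and $\frac12\sum m_\beta\beta(\xi)=\rho(\xi)$,
\begin{equation}\label{eq:coth}
T_\xi=\partial_\xi+\tfrac12\sum m_\beta\beta(\xi)\coth\beta\,(1-r_\beta)-\tfrac12\sum m_\beta\beta(\xi)\,r_\beta .
\end{equation}
The numbers $\beta(\xi)$ are real, and $\coth\beta$ is purely imaginary on $\mathfrak a$. Because $m_\beta\ge1$, the function $J$ is Lipschitz and $J\coth\beta$ is bounded; so all integrals below converge. We treat the three terms in turn.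

Write $\xi=i\eta$ with $\eta\in\mathfrak a$, so $\partial_\xi=i\partial_\eta$. A Lipschitz function $u$ on the torus $A$ satisfies $\int_A\partial_\eta u\,da=0$, by dominated convergence applied to difference quotients. Take $u=f\bar gJ$. We have $\partial_\xi\bar g=-\overline{\partial_\xi g}$, and $\partial_\xi J=qJ$ almost everywhere with $q=\sum m_\beta\beta(\xi)\coth\beta$, which is purely imaginary, so that $-\bar g\,q=\overline{qg}$. Hence
\[
(\partial_\xi f,g)=\int_Af\,\overline{\partial_\xi g}\,J\,da-\int_Af\bar g\,qJ\,da=\int_Af\ \overline{(\partial_\xi g+qg)}\,J\,da .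
\]
Next, $J\,da$ is $r_\beta$-invariant and $r_\beta\coth\beta=-\coth\beta=\overline{\coth\beta}$. Therefore
\[
\int_A\coth\beta\,f\bar gJ\,da=-\int_Af\,\overline{\coth\beta\,g}\,J\,da,\qquad
\int_A\coth\beta\,(r_\beta f)\bar gJ\,da=\int_Af\,\overline{\coth\beta\,r_\beta g}\,J\,da,
\]
so the operator $\coth\beta\,(1-r_\beta)$ moves to the other side as $-\coth\beta\,(1+r_\beta)$. Finally $(r_\beta f,g)=(f,r_\beta g)$. Adding up, $T_\xi$ moves to the other side as
\[
\partial_\xi+\sum m_\beta\beta(\xi)\coth\beta-\tfrac12\sum m_\beta\beta(\xi)\coth\beta\,(1+r_\beta)-\tfrac12\sum m_\beta\beta(\xi)\,r_\beta ,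
\]
which is \eqref{eq:coth} again.
\end{proof}

\subsection{Splitting the spherical function}

Let $\mathcal L_\mu\subset i\mathfrak a^*$ be the set of distinct elements among $\lambda_1,\dots,\lambda_s$.

\begin{proposition}\label{prop:split}
For each $\mu\in\Lambda$ there are mutually orthogonal $f_\lambda\in\mathbb C[P]$, $\lambda\in\mathcal L_\mu$, with
\begin{equation}\label{eq:split}
\varphi_\mu=\sum_{\lambda\in\mathcal L_\mu}f_\lambda,\qquad T_\xi f_\lambda=\lambda(\xi)f_\lambda\ \ (\xi\in\mathfrak a_{\mathbb C}),\qquad\|f_\lambda\|\le d_\mu^{-1/2}.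
\end{equation}
Moreover $|\mathcal L_\mu|\le|W|$, each $\lambda\in\mathcal L_\mu$ lies within distance $C$ of a point of $W\mu$, and differences of elements of $\mathcal L_\mu$ lie in the lattice $\frac12P$.
\end{proposition}

\begin{proof}
For $\xi\in i\mathfrak a$, the operator $T_\xi$ is symmetric on $V_{\le\mu}$ and preserves $U_j$ and $U_{j-1}$. So it preserves the line $U_j\ominus U_{j-1}=\mathbb CE_j$, which does not depend on $\xi$, and $T_\xi E_j=\lambda_j(\xi)E_j$ by Lemma~\ref{lem:triang}. By linearity this holds for $\xi\in\mathfrak a_{\mathbb C}$. The $E_j$ form an orthogonal basis of $V_{\le\mu}\ominus V_{<\mu}$, which contains $\varphi_\mu$ by Lemmas~\ref{lem:support} and~\ref{lem:orth}. Expand $\varphi_\mu$ in this basis and let $f_\lambda$ be the sum of the terms with $\lambda_j=\lambda$; then $\|f_\lambda\|\le\|\varphi_\mu\|$. The last claims follow from \eqref{eq:lambda} and $\Sigma\subset\frac12P$.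
\end{proof}

\subsection{The first-order system}

The equation $T_\xi f_\lambda=\lambda(\xi)f_\lambda$ relates the values of $f_\lambda$ at $Z$ and at the reflected points $r_\beta Z$. It becomes a differential equation once all $W$-translates are treated as unknowns. Elements of $\mathbb C[P]$ extend holomorphically to $\mathfrak a_{\mathbb C}$, and then $\partial_\xi f(Z)=\frac d{ds}\big|_{s=0}f(Z+s\xi)$. Put
\[
F_\lambda=(F_{\lambda,w})_{w\in W}:\mathfrak a_{\mathbb C}\to\mathbb C^W,\qquad F_{\lambda,w}(Z)=f_\lambda(w^{-1}Z),
\]
and let $\mathfrak a_{\mathbb C}^{\mathrm{reg}}$ be the $W$-stable open set of all $Z\in\mathfrak a_{\mathbb C}$ with $e^{2\beta(Z)}\neq1$ for all $\beta\in\Sigma$. For $Z\in\mathfrak a_{\mathbb C}^{\mathrm{reg}}$ and $\xi\in\mathfrak a_{\mathbb C}$ define endomorphisms of $\mathbb C^W$ by $D_\lambda(\xi)=\mathrm{diag}\big((w\lambda)(\xi)\big)_{w\in W}$ and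
\[
(\Omega(Z,\xi)F)_w=\rho(w^{-1}\xi)F_w-\sum_{\beta\in\Sigma^+}m_\beta\,\beta(w^{-1}\xi)\,\frac{F_w-F_{wr_\beta}}{1-e^{-2\beta(w^{-1}Z)}} .
\]
The matrix $\Omega$ is holomorphic in $Z$, linear in $\xi$, and \emph{independent of $\mu$ and $\lambda$}. The matrix $D_\lambda(\xi)$ is skew-Hermitian for $\xi\in\mathfrak a$ and real diagonal for $\xi\in i\mathfrak a$.

\begin{proposition}\label{prop:system}
On $\mathfrak a_{\mathbb C}^{\mathrm{reg}}$, for all $\xi\in\mathfrak a_{\mathbb C}$,
\begin{equation}\label{eq:system}
\partial_\xi F_\lambda=\big(D_\lambda(\xi)+\Omega(\cdot,\xi)\big)F_\lambda .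
\end{equation}
\end{proposition}

\begin{proof}
Evaluate $T_{w^{-1}\xi}f_\lambda=\lambda(w^{-1}\xi)f_\lambda$ at $w^{-1}Z$, using $(\partial_{w^{-1}\xi}f_\lambda)(w^{-1}Z)=\partial_\xi F_{\lambda,w}(Z)$, $\lambda(w^{-1}\xi)=(w\lambda)(\xi)$ and $(r_\beta f_\lambda)(w^{-1}Z)=f_\lambda((wr_\beta)^{-1}Z)=F_{\lambda,wr_\beta}(Z)$.
\end{proof}

\section{Two applications of Gronwall's inequality}\label{sec:gronwall}

We use the inequality in its simplest form: if $y\ge0$ is differentiable on $[0,L]$ and $y'\le\kappa y$, then $y(L)\le e^{\kappa L}y(0)$. Along a segment $s\mapsto Z+s\xi$ in $\mathfrak a_{\mathbb C}^{\mathrm{reg}}$, the system \eqref{eq:system} gives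
\begin{equation}\label{eq:energy}
\frac d{ds}|F_\lambda|^2=2\operatorname{Re}\langle D_\lambda(\xi)F_\lambda,F_\lambda\rangle+2\operatorname{Re}\langle\Omega F_\lambda,F_\lambda\rangle ,
\end{equation}
where $|\cdot|$ and $\langle\cdot,\cdot\rangle$ refer to the standard Hermitian structure of $\mathbb C^W$. The first term vanishes when $\xi\in\mathfrak a$.

\begin{proposition}[Upper bound]\label{prop:upper}
For every closed ball $Q\subset\mathfrak a^{\mathrm{reg}}$ and every multi-index $I$ there is $C$ such that, for all $\mu\in\Lambda$ and $\lambda\in\mathcal L_\mu$,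
\[
\sup_Q|\partial^IF_\lambda|\le C(1+|\mu|)^{|I|}d_\mu^{-1/2},\qquad\sup_Q|\partial^I(\varphi_\mu\circ\exp)|\le C(1+|\mu|)^{|I|}d_\mu^{-1/2}.
\]
\end{proposition}

\begin{proof}
On the compact set $Q$ the matrices $\Omega(H,\eta)$, $\eta\in\mathfrak a$ a unit vector, are bounded. By \eqref{eq:energy} along segments in $Q$, $|F_\lambda(H')|^2\le C|F_\lambda(H)|^2$ for all $H,H'\in Q$, and integrating in $H$ gives $\sup_Q|F_\lambda|^2\le C\int_Q|F_\lambda|^2dH$. The function $J$ is bounded below on $Q$. The map $\exp:\mathfrak a\to A$ is a covering whose kernel is a lattice, so a point of $A$ has a bounded number of preimages in $Q$. Hence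
\[
\sup_Q|F_\lambda|^2\le C\int_Q|F_\lambda|^2J\,dH\le C\sum_{w\in W}\|wf_\lambda\|^2=C|W|\,\|f_\lambda\|^2\le Cd_\mu^{-1}.
\]
For derivatives, we claim that $\partial^IF_\lambda=\Omega_IF_\lambda$, where the entries of $\Omega_I$ are polynomials of degree at most $|I|$ in $\lambda$ whose coefficients are smooth functions on $\mathfrak a^{\mathrm{reg}}$ independent of $\mu$. This follows by induction from $\partial_\eta(\Omega_IF_\lambda)=\big(\partial_\eta\Omega_I+\Omega_I(D_\lambda(\eta)+\Omega(\cdot,\eta))\big)F_\lambda$. As $|\lambda|\le|\mu|+C$, the first bound follows. The second follows from $\varphi_\mu\circ\exp=\sum_\lambda F_{\lambda,e}$, a sum of at most $|W|$ terms.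
\end{proof}

\begin{proposition}[Lower bound]\label{prop:lower}
For every $H_0\in\mathfrak a^{\mathrm{reg}}$ there is $c>0$ such that $\sum_{\lambda\in\mathcal L_\mu}|F_\lambda(H_0)|\ge c\,d_\mu^{-1/2}$ for all $\mu\in\Lambda$.
\end{proposition}

\begin{proof}
Fix $H_1\in i\mathfrak a$ with $\beta(H_1)>0$ for all $\beta\in\Sigma^+$. We join $H_0$ to $H_1$ through $H_0+H_1$.

The segment $H_0+sH_1$, $s\in[0,1]$, lies in $\mathfrak a_{\mathbb C}^{\mathrm{reg}}$: its origin is regular, and for $s>0$ we have $\operatorname{Re}\beta(H_0+sH_1)=s\beta(H_1)\ne0$, so $|e^{2\beta}|\neq1$. Thus $\Omega$ is bounded on it. Let $\nu\in W\mu$ with $|\lambda-\nu|\le C$. Since $\mu-w\nu\in\mathbb R_{\ge0}\Sigma^+$, we have $(w\lambda)(H_1)\le(w\nu)(H_1)+C\le\mu(H_1)+C$ for all $w$. By \eqref{eq:energy}, $\frac d{ds}|F_\lambda|^2\le2(\mu(H_1)+C)|F_\lambda|^2$, and so $|F_\lambda(H_0+H_1)|\le Ce^{\mu(H_1)}|F_\lambda(H_0)|$.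

The segment $H_1+(1-s)H_0$, $s\in[0,1]$, lies in $\mathfrak a_{\mathbb C}^{\mathrm{reg}}$ because $\operatorname{Re}\beta=\beta(H_1)\ne0$ on it, and its direction lies in $\mathfrak a$. So $|F_\lambda(H_1)|\le C|F_\lambda(H_0+H_1)|$.

At $H_1$ all terms of the holomorphic extension of \eqref{eq:expansion} are nonnegative. Therefore
\[
h_\mu e^{\mu(H_1)}\le\sum_\nu\|v_\nu\|^2e^{\nu(H_1)}=\sum_\lambda f_\lambda(H_1)\le\sum_\lambda|F_\lambda(H_1)|\le Ce^{\mu(H_1)}\sum_\lambda|F_\lambda(H_0)|,
\]
and $h_\mu\ge|W|^{-1}d_\mu^{-1/2}$ by Lemma~\ref{lem:orth}.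
\end{proof}

\section{H\"older norms of spherical functions}\label{sec:norms}

Proposition~\ref{prop:lower} bounds the pieces $F_\lambda$ from below, not their sum $\varphi_\mu$. Two things remain: to exclude cancellation between the pieces, and to show that $\varphi_\mu$ really oscillates at frequency $|\mu|$.

\subsection{No cancellation}

Pieces whose frequencies $\lambda$ drift apart are separated by the Riemann--Lebesgue lemma. This is all that happens along a ray $\mu_n=n\mu$: by \eqref{eq:lambda} the elements of $\mathcal L_{n\mu}$ are $n\nu+O(1)$, $\nu\in W\mu$, so their differences tend to infinity. Near a wall this fails. For $\mu_n=n\omega_1+\omega_2$ in rank at least two, $\mu_n-r_{\beta_2}\mu_n=\omega_2-r_{\beta_2}\omega_2$ does not depend on $n$. Pieces at constant distance are separated by the system \eqref{eq:system} instead: if a linear combination of them tends to zero \emph{in every component $w$}, then differentiating produces a new combination that tends to zero, with coefficients multiplied by a linear function of the frequency. The $W$-invariance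 of $\varphi_\mu$ provides the starting point in every component.

\begin{lemma}\label{lem:nocancel}
For every closed ball $Q\subset\mathfrak a^{\mathrm{reg}}$ there is $c>0$ such that $\sup_Q|\varphi_\mu\circ\exp|\ge c\,d_\mu^{-1/2}$ for all $\mu\in\Lambda$.
\end{lemma}

\begin{proof}
Suppose that $d_n^{1/2}\sup_Q|\varphi_{\mu_n}\circ\exp|\to0$ for a sequence $\mu_n\in\Lambda$, where $d_n=d_{\mu_n}$.

\emph{Step 1: classes and amplitudes.} Pass to a subsequence along which $\mathcal L_{\mu_n}=\{\lambda_1^n,\dots,\lambda_s^n\}$ with $s$ fixed and each difference $\lambda_i^n-\lambda_j^n$ is either constant in $n$ (write $i\sim j$) or tends to infinity in norm. This is possible because the differences lie in the lattice $\frac12P$. The relation $\sim$ is an equivalence relation. For each class $\mathbf c$ choose a representative, with frequency $\lambda_{\mathbf c}^n$. For $j\in\mathbf c$, the element $\kappa_j=\lambda_j^n-\lambda_{\mathbf c}^n$ is independent of $n$, and distinct $j\in\mathbf c$ give distinct $\kappa_j$. Write $F_j^n=F_{\lambda_j^n}$, with components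 $F^n_{j,w}$, and define amplitudes on $Q$ by $u^n_{j,w}=d_n^{1/2}e^{-w\lambda_j^n}F^n_{j,w}$. The exponentials have modulus $1$ on $\mathfrak a$. By \eqref{eq:system}, $\partial_\eta u_{j,w}^n=d_n^{1/2}e^{-w\lambda^n_j}(\Omega(\cdot,\eta)F_j^n)_w$ for $\eta\in\mathfrak a$. By Proposition~\ref{prop:upper}, the $u_{j,w}^n$ and their gradients are bounded on $Q$, so along a further subsequence each $u_{j,w}^n$ converges uniformly on $Q$ (Arzel\`a--Ascoli). For a complex polynomial function $q$ on $i\mathfrak a^*$ put
\[
\Gamma^{n,q}_{\mathbf c,w}=\sum_{j\in\mathbf c}q(\kappa_j)\,e^{w\kappa_j}u^n_{j,w}=d_n^{1/2}e^{-w\lambda_{\mathbf c}^n}\sum_{j\in\mathbf c}q(\kappa_j)F^n_{j,w}.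
\]
By the first expression, $\Gamma^{n,q}_{\mathbf c,w}$ converges uniformly on $Q$ to a continuous function $\Gamma^q_{\mathbf c,w}$. We show that $\Gamma^q_{\mathbf c,w}=0$ for all $q,\mathbf c,w$.

\emph{Step 2: the case $q=1$.} Fix $w$ and $\mathbf c$. Since $w\varphi_{\mu_n}=\varphi_{\mu_n}$, we have $\varphi_{\mu_n}\circ\exp=\sum_jF^n_{j,w}$, that is,
\[
e^{-w\lambda_{\mathbf c}^n}\,d_n^{1/2}\,\varphi_{\mu_n}\circ\exp=\Gamma^{n,1}_{\mathbf c,w}+\sum_{\mathbf c'\ne\mathbf c}e^{w(\lambda^n_{\mathbf c'}-\lambda^n_{\mathbf c})}\,\Gamma^{n,1}_{\mathbf c',w}.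
\]
Multiply by a smooth function $\chi$ with compact support in the interior of $Q$ and integrate. The left side tends to $0$ by assumption. In a term with $\mathbf c'\neq\mathbf c$ we may replace $\Gamma^{n,1}_{\mathbf c',w}$ by its uniform limit, and then the integral tends to $0$ by the Riemann--Lebesgue lemma, because $|\lambda^n_{\mathbf c'}-\lambda^n_{\mathbf c}|\to\infty$. So $\int\chi\,\Gamma^1_{\mathbf c,w}=0$ for all $\chi$, and $\Gamma^1_{\mathbf c,w}=0$.

\emph{Step 3: raising the degree.} Suppose $\Gamma^q_{\mathbf c,w}=0$ for all $w$. Let $\zeta\in\mathfrak a$ and $l(\kappa)=\kappa(\zeta)$. Fix $w$ and put $\eta=w\zeta$, so that $(w\lambda_j^n)(\eta)-(w\lambda^n_{\mathbf c})(\eta)=\kappa_j(\zeta)$. The vector $d_n^{1/2}\sum_{j\in\mathbf c}q(\kappa_j)F_j^n$ has components $e^{w'\lambda_{\mathbf c}^n}\Gamma^{n,q}_{\mathbf c,w'}$. Since $\Omega$ is the same matrix for all $j$, differentiating the second expression for $\Gamma^{n,q}_{\mathbf c,w}$ with \eqref{eq:system} gives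
\[
\partial_\eta\Gamma^{n,q}_{\mathbf c,w}=\Gamma^{n,ql}_{\mathbf c,w}+e^{-w\lambda_{\mathbf c}^n}\Big(\Omega(\cdot,\eta)\big(e^{w'\lambda_{\mathbf c}^n}\Gamma^{n,q}_{\mathbf c,w'}\big)_{w'\in W}\Big)_w .
\]
The last term tends to $0$ uniformly on $Q$, so $\partial_\eta\Gamma^{n,q}_{\mathbf c,w}\to\Gamma^{ql}_{\mathbf c,w}$ uniformly. With $\chi$ as above, $\int\chi\,\partial_\eta\Gamma^{n,q}_{\mathbf c,w}=-\int(\partial_\eta\chi)\,\Gamma^{n,q}_{\mathbf c,w}\to0$. Hence $\Gamma^{ql}_{\mathbf c,w}=0$ for every $w$. Products of such forms $l$ span all polynomials, so the claim follows by induction and linearity in $q$.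

\emph{Step 4: conclusion.} Given $j\in\mathbf c$, choose $q$ with $q(\kappa_j)=1$ and $q(\kappa_i)=0$ for $i\in\mathbf c\setminus\{j\}$. Then $u^n_{j,w}\to0$ for all $w$. So $d_n^{1/2}\sum_j|F_j^n(H_0)|\to0$ for $H_0\in Q$, which contradicts Proposition~\ref{prop:lower}.
\end{proof}

Along a ray all classes are singletons for large $n$ and Step~3 is not needed; that is the only case used for the optimality in Theorem~\ref{thm:main}.

\subsection{Rescaling}

At the scale $|\mu|^{-1}$ the term $\Omega$ in \eqref{eq:system} is negligible, and $\varphi_\mu$ looks like a finite sum of plane waves with frequencies of norm one. No such sum is a polynomial unless it vanishes, and this forces the oscillation.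

\begin{lemma}\label{lem:blowup}
Let $\mu_n\in\Lambda$ with $t_n=|\mu_n|\to\infty$, let $d_n=d_{\mu_n}$, and let $H_n$ lie in a compact subset of the interior of a closed ball $Q\subset\mathfrak a^{\mathrm{reg}}$. Along a subsequence, the functions $g_n(y)=d_n^{1/2}\varphi_{\mu_n}(\exp(H_n+y/t_n))$ converge, together with all derivatives and uniformly on compact subsets of $\mathfrak a$, to a finite sum $g_\infty=\sum_jb_je^{\varpi_j}$ with $b_j\in\mathbb C$, $\varpi_j\in i\mathfrak a^*$ and $|\varpi_j|=1$. If $g_\infty\not\equiv0$ and $r\in\mathbb N$, there is $\eta\in\mathfrak a$ such that $\partial_\eta^rg_\infty$ is not constant.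
\end{lemma}

\begin{proof}
Pass to a subsequence with $\mathcal L_{\mu_n}=\{\lambda_1^n,\dots,\lambda_s^n\}$, $s$ fixed. Since $|\lambda_j^n|=t_n+O(1)$, and by Proposition~\ref{prop:upper}, we may assume that $\lambda_j^n/t_n\to\varpi_j$ with $|\varpi_j|=1$ and $d_n^{1/2}f_{\lambda_j^n}(H_n)\to b_j$. Let $g_{j,n}(y)=d_n^{1/2}f_{\lambda_j^n}(H_n+y/t_n)$, so $g_n=\sum_jg_{j,n}$. Let $y$ range over a ball centered at $0$; then $H_n+y/t_n\in Q$ for large $n$. The component $w=e$ of \eqref{eq:system} and Proposition~\ref{prop:upper} give, for unit vectors $\eta\in\mathfrak a$,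
\[
\partial_\eta g_{j,n}=t_n^{-1}\lambda_j^n(\eta)\,g_{j,n}+O(t_n^{-1}).
\]
So $e^{-\lambda_j^n(y)/t_n}g_{j,n}(y)$ has gradient $O(t_n^{-1})$ and tends to $b_j$ at $y=0$. Hence $g_{j,n}\to b_je^{\varpi_j}$ uniformly on the ball. By Proposition~\ref{prop:upper}, $|\partial^Ig_{j,n}|\le Ct_n^{-|I|}(1+t_n)^{|I|}$ is bounded for each $I$, so by the Arzel\`a--Ascoli theorem all derivatives converge as well.

If $g_\infty\not\equiv0$, group equal $\varpi_j$, so that $g_\infty$ is a nontrivial combination of distinct exponentials with nonzero frequencies. Choose $\eta\in\mathfrak a$ with $\varpi_j(\eta)\ne0$ for all $j$. Then $\partial_\eta^rg_\infty$ is again such a combination, and it is not constant because the functions $1$ and $e^{\varpi_j}$ are distinct characters of $\mathfrak a$, hence linearly independent.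
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:norms}]
By \eqref{eq:dim}, the product over $\Sigma^+$ is comparable to $d_\mu^{-1/2}$. Let $R=1+|\mu|$ and $f=\varphi_\mu\circ\exp$.

\emph{Upper bound.} By Proposition~\ref{prop:upper}, derivatives of order at most $r$ are bounded by $CR^rd_\mu^{-1/2}$ on $Q$. For $|I|=r$ and $x,y\in Q$, the bounds in orders $r$ and $r+1$ and the inequality $\min(1,s)\le s^\delta$ give
\[
|\partial^If(x)-\partial^If(y)|\le Cd_\mu^{-1/2}R^r\min(1,R|x-y|)\le Cd_\mu^{-1/2}R^{r+\delta}|x-y|^\delta .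
\]

\emph{Lower bound.} If it fails, there is a sequence $\mu_n$ with $\varepsilon_n:=d_n^{1/2}(1+|\mu_n|)^{-r-\delta}\|\varphi_{\mu_n}\circ\exp\|_{C^{(r,\delta)}(Q)}\to0$. The norm dominates the supremum norm, so Lemma~\ref{lem:nocancel} forces $t_n=|\mu_n|\to\infty$. By the same lemma applied to the concentric ball of half the radius, there are $H_n$ in that ball with $|\varphi_{\mu_n}(\exp H_n)|\ge c\,d_n^{-1/2}$. In Lemma~\ref{lem:blowup} we then have $|g_\infty(0)|\ge c$, so $\partial_\eta^rg_\infty$ is not constant for some $\eta$. On the other hand, for fixed $y,y'\in\mathfrak a$ and large $n$,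
\[
|\partial_\eta^rg_n(y)-\partial_\eta^rg_n(y')|\le Cd_n^{1/2}t_n^{-r}\,\|\varphi_{\mu_n}\circ\exp\|_{C^{(r,\delta)}(Q)}\Big(\frac{|y-y'|}{t_n}\Big)^{\delta}\le C\varepsilon_n|y-y'|^\delta\to0 ,
\]
where for $\delta=0$ we use the bound on the derivatives of order $r$ and read the last factors as $1$. So $\partial_\eta^rg_\infty$ is constant, a contradiction.
\end{proof}

\section{Bi-invariant coefficients}\label{sec:biinvariant}

In this section $G$ is arbitrary, with $\tilde G,\tilde K,K',p$ as in Section~\ref{sec:cover}. The results of Sections~\ref{sec:geometry}--\ref{sec:norms} apply to $(\tilde G,\tilde K)$; in particular $A=\exp\mathfrak a\subset\tilde G$.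

\begin{lemma}\label{lem:ell1}
The $K$-bi-invariant matrix coefficients of unitary representations of $G$ are exactly the functions $\varphi^{(c)}=\sum_{\mu\in\Lambda_G}c_\mu\varphi_\mu$ with $c\in\ell^1(\Lambda_G)$.
\end{lemma}

\begin{proof}
Let $u,u'$ be $K$-fixed vectors in $(\pi,\mathcal H)$. As $G$ is compact, $\mathcal H$ is the Hilbert sum of its isotypic components $V_\sigma\otimes\mathcal M_\sigma$, where $\sigma$ runs over the irreducible representations and $G$ acts trivially on $\mathcal M_\sigma$. The components of $u$ and $u'$ are $K$-fixed. If $\sigma$ has a nonzero $K$-fixed vector, then $\sigma\circ p$ has a $\tilde K$-fixed vector, so $\sigma=\pi_\mu$ with $\mu\in\Lambda_G$, and the components have the form $v^\mu\otimes x_\mu$ and $v^\mu\otimes y_\mu$. Hence $\langle\pi(g)u,u'\rangle=\sum_\mu\langle x_\mu,y_\mu\rangle\varphi_\mu(g)$, and $\sum_\mu|\langle x_\mu,y_\mu\rangle|\le\|u\|\,\|u'\|$ by the Cauchy--Schwarz inequality. Conversely, given $c\in\ell^1(\Lambda_G)$, take in $\bigoplus_\mu\pi_\mu$ the $K$-fixed vectors $u=\bigoplus|c_\mu|^{1/2}v^\mu$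 and $u'=\bigoplus\overline{c_\mu}\,|c_\mu|^{-1/2}v^\mu$, with component $0$ where $c_\mu=0$.
\end{proof}

The exponent $\alpha$ is defined through $\Lambda$, while only $\Lambda_G$ contributes to $G$, and the two sets can differ. In Remark~\ref{rem:so3}, the spherical function $\varphi_\beta=\cos t$ takes the value $-1$ at $t=\pi$, although $a_\pi\in K$; so $\beta\notin\Lambda_G$. For optimality we need $\Lambda_G$ to contain infinitely many points of each ray $\mathbb N\omega_i$.

\begin{lemma}\label{lem:multiple}
Let $N=|K'/\tilde K|$. Then $N\mu\in\Lambda_G$ for all $\mu\in\Lambda$.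
\end{lemma}

\begin{proof}
The group $K'$ normalizes its identity component $\tilde K$, so it acts on the line $\mathbb Cv^{\mu'}$ by a character $\chi_{\mu'}$ of the finite group $K'/\tilde K$, and $\varphi_{\mu'}(kgk')=\chi_{\mu'}(k)\chi_{\mu'}(k')\varphi_{\mu'}(g)$ for $k,k'\in K'$. As $\chi_\mu^N=1$, the function $\varphi_\mu^N$ is $K'$-bi-invariant. On $A$ it lies in $V_{\le N\mu}^W$, because a sum of $N$ points of $P\cap\mathrm{conv}(W\mu)$ lies in $P\cap\mathrm{conv}(W(N\mu))$. Such a sum equals $N\mu$ only if all $N$ points equal $\mu$, by strict convexity of the norm. So the coefficient of $e^{N\mu}$ in $\varphi_\mu^N$ is $h_\mu^N$, which is nonzero by Lemma~\ref{lem:orth}. By the same lemma, $\varphi_\mu^N=\sum_{\mu'}c_{\mu'}\varphi_{\mu'}$ is a finite sum in which the terms with $\mu'\neq N\mu$ lie in $V_{<N\mu}$, so that $c_{N\mu}=h_\mu^N/h_{N\mu}\ne0$. The identity holds on $A$, hence on $\tilde G=\tilde KA\tilde K$. Averaging over left translations by $K'$ fixes the left side and kills the terms with $\chi_{\mu'}\neq1$. By linear independence of the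 $\varphi_{\mu'}$, we get $\chi_{N\mu}=1$: the vector $v^{N\mu}$ is fixed by $K'$. The subgroup $\ker p\subset K'$ is central, so it acts by scalars in $\pi_{N\mu}$, and these scalars are $1$. Thus $\pi_{N\mu}$ factors through $G$ and $v^{N\mu}$ is fixed by $K=p(K')$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
For $c\in\ell^1(S)$ let $\varphi^{(c)}=\sum_{\mu\in S}c_\mu\varphi_\mu$, seen on $G$ or on $\tilde G$. As $|\varphi_\mu|\le1$, the map $c\mapsto\varphi^{(c)}\circ\exp$ is continuous from $\ell^1(S)$ to $C(Q)$ for every closed ball $Q$.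

(a) By Theorem~\ref{thm:norms}, the series $\sum_\mu c_\mu\,\varphi_\mu\circ\exp$ converges absolutely in $C^{(r,\delta)}(Q)$ for every closed ball $Q\subset\mathfrak a^{\mathrm{reg}}$. So $\varphi^{(c)}\circ\exp\in C^{(r,\delta)}(\mathfrak a^{\mathrm{reg}})$. With a local section as in Lemma~\ref{lem:regular}, $\varphi^{(c)}(g)=\varphi^{(c)}(\exp H(g))$ by bi-invariance, so $\varphi^{(c)}\in C^{(r,\delta)}(\tilde G^{\mathrm{reg}})$ by Lemma~\ref{lem:holder}. Composing with local inverses of $p$ gives the statement on $G^{\mathrm{reg}}$.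

(b) For a closed ball $Q\subset\mathfrak a^{\mathrm{reg}}$ let $X_Q$ be the space of $c\in\ell^1(S)$ with $\varphi^{(c)}\circ\exp\in C^{(r,\delta)}(Q)$. The map $X_Q\to C^{(r,\delta)}(Q)$, $c\mapsto\varphi^{(c)}\circ\exp$, has closed graph in $\ell^1(S)\times C^{(r,\delta)}(Q)$, by continuity into $C(Q)$. So $X_Q$ is a Banach space for the norm $\|c\|_{\ell^1}+\|\varphi^{(c)}\circ\exp\|_{C^{(r,\delta)}(Q)}$, and it injects continuously into $\ell^1(S)$. By the open mapping theorem, the range of a bounded operator between Banach spaces is either the whole target or meager. If $X_Q=\ell^1(S)$, the closed graph theorem gives $\sup_{\mu\in S}\|\varphi_\mu\circ\exp\|_{C^{(r,\delta)}(Q)}<\infty$, which contradicts Theorem~\ref{thm:norms} since the supremum in (a) is infinite. So $X_Q$ is meager, and so is the union $X$ of the $X_Q$ over the countably many balls with rational radius and rational center in a fixed basis of $\mathfrak a$.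

Suppose $\varphi^{(c)}\in C^{(r,\delta)}(U)$ with $U\subset G^{\mathrm{reg}}$ open and nonempty. Pick a point $k\exp(H)k'$ of $p^{-1}(U)$ with $k,k'\in\tilde K$ and $H\in\mathfrak a^{\mathrm{reg}}$. The smooth map $H'\mapsto p(k\exp(H')k')$ sends a neighborhood of $H$ into $U$, and the composition of $\varphi^{(c)}$ with it is $\varphi^{(c)}\circ\exp$. By Lemma~\ref{lem:holder}, $c\in X_Q$ for a small rational ball $Q$ near $H$, so $c\in X$.

(c) Choose $i_0$ with $\alpha_{i_0}=\alpha$ and let $S=\{nN\omega_{i_0}:n\ge1\}$, a subset of $\Lambda_G$ by Lemma~\ref{lem:multiple}. By Lemma~\ref{lem:dim}, the quantity in (a) is comparable to $n^{r+\delta-\alpha}$, so it is unbounded whenever $r+\delta>\alpha$. The union of the meager sets given by (b) for the countably many pairs $(r,\delta')$ with $\delta'\in[0,1[$ rational and $r+\delta'>\alpha$ is meager. By the Baire category theorem there is $c\in\ell^1(S)$ outside it, and $\varphi^{(c)}$ is a $K$-bi-invariant matrix coefficient by Lemma~\ref{lem:ell1}. If $r+\delta>\alpha$, choose a rational $\delta'\in[0,\delta]$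 with $r+\delta'>\alpha$. Then $C^{(r,\delta)}(U)\subset C^{(r,\delta')}(U)$, and $\varphi^{(c)}$ is not in the larger space.
\end{proof}

\section{From bi-invariant to $K$-finite coefficients}\label{sec:finite}

A $K$-finite coefficient is an entry of an operator-valued function $\Phi$ that is equivariant under $K\times K$. Pairing $\Phi$ with a smooth equivariant function gives a bi-invariant scalar function. Two facts are needed: that this scalar function is again a combination of matrix coefficients of unitary representations, and that there are enough test functions to recover $\Phi$ from the pairings.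

\begin{proposition}\label{prop:finite}
Let $G$ be simply connected, $r\in\mathbb N$ and $\delta\in[0,1[$. If every $K$-bi-invariant matrix coefficient of a unitary representation of $G$ belongs to $C^{(r,\delta)}(G^{\mathrm{reg}})$, then so does every $K$-finite one.
\end{proposition}

\begin{proof}
Let $u_1,u_2$ be $K$-finite vectors in $(\pi,\mathcal H)$. Let $V_j$ be the span of $\pi(K)u_j$, and $\tau_j$ the representation of $K$ on $V_j$; it is finite-dimensional, unitary and continuous, hence smooth. Let $\mathcal E=\mathrm{Hom}(V_1,V_2)$ with the Hilbert--Schmidt product $\langle\cdot,\cdot\rangle$ and the unitary action $(k,k')\cdot Y=\tau_2(k)Y\tau_1(k')^{-1}$ of $K\times K$. With $\Pi$ the orthogonal projection onto $V_2$, which commutes with $\pi(K)$, the function $\Phi(g)=\Pi\,\pi(g)|_{V_1}$ satisfies $\langle\pi(g)u_1,u_2\rangle=\langle\Phi(g)u_1,u_2\rangle$ and is equivariant in the sense that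
\begin{equation}\label{eq:equiv}
\Phi(kgk'^{-1})=(k,k')\cdot\Phi(g)\qquad(k,k'\in K).
\end{equation}
Let $\mathcal C$ be the space of continuous functions $\Theta:G\to\mathcal E$ satisfying \eqref{eq:equiv}. Let $\mathcal R$ be the space of functions $G\to\mathcal E$ whose entries are linear combinations of matrix coefficients of finite-dimensional unitary representations; they are smooth. Put $\mathcal C_{\mathrm{fin}}=\mathcal C\cap\mathcal R$. The averaging operator
\[
(\mathcal A\Theta)(g)=\int_{K\times K}(k,k')^{-1}\cdot\Theta(kgk'^{-1})\,dk\,dk'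
\]
is a projection of $C(G,\mathcal E)$ onto $\mathcal C$, of norm at most $1$ for the supremum norm. Let $\mathcal E^M$ be the space of $Y\in\mathcal E$ with $(x,x)\cdot Y=Y$ for all $x\in M$. Since $xax^{-1}=a$ for $x\in M$ and $a\in A$, every $\Theta\in\mathcal C$, and in particular $\Phi$, maps $A$ into $\mathcal E^M$.

\emph{Step 1: for $\Theta\in\mathcal C_{\mathrm{fin}}$, the function $g\mapsto\langle\Phi(g),\Theta(g)\rangle$ is a finite linear combination of $K$-bi-invariant matrix coefficients of unitary representations.} For a finite-dimensional unitary representation $(\sigma,E)$ of $G$ and linear maps $\iota_j:V_j\to E$, let $\Theta_{\iota_1,\iota_2}(g)=\iota_2^*\,\sigma(g)\,\iota_1$. These functions span $\mathcal R$: maps $\iota_j$ of rank one produce any matrix coefficient of $\sigma$ in any single entry. From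
\[
\tau_2(k)^{-1}\iota_2^*\,\sigma(kgk'^{-1})\,\iota_1\tau_1(k')=\big(\sigma(k)^{-1}\iota_2\tau_2(k)\big)^*\sigma(g)\big(\sigma(k')^{-1}\iota_1\tau_1(k')\big)
\]
we get $\mathcal A\Theta_{\iota_1,\iota_2}=\Theta_{\iota_1^0,\iota_2^0}$ with $\iota_j^0=\int_K\sigma(k)^{-1}\iota_j\tau_j(k)\,dk$, which intertwines $\tau_j$ and $\sigma|_K$ by invariance of the Haar measure. So $\mathcal A\mathcal R=\mathcal C_{\mathrm{fin}}$, and this space is spanned by the $\Theta_{\iota_1,\iota_2}$ with $\iota_1,\iota_2$ intertwining. For such maps, let $(x_p)$ and $(y_q)$ be orthonormal bases of $V_1$ and $V_2$, and let $(\bar\sigma,\bar E)$ be the conjugate representation. Then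
\begin{align*}
\langle\Phi(g),\Theta_{\iota_1,\iota_2}(g)\rangle&=\sum_{p,q}\langle\pi(g)x_p,y_q\rangle\,\overline{\langle\sigma(g)\iota_1x_p,\iota_2y_q\rangle}\\
&=\Big\langle(\pi\otimes\bar\sigma)(g)\sum_px_p\otimes\overline{\iota_1x_p},\ \sum_qy_q\otimes\overline{\iota_2y_q}\Big\rangle .
\end{align*}
The vector $\sum_px_p\otimes\overline{\iota_1x_p}$ does not depend on the orthonormal basis. An element $k\in K$ sends it to $\sum_p\tau_1(k)x_p\otimes\overline{\iota_1\tau_1(k)x_p}$, the same expression for the basis $(\tau_1(k)x_p)$. So it is $K$-fixed, and so is the second vector, by the same argument with $\tau_2$ and $\iota_2$.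

\emph{Step 2: for $a\in A^{\mathrm{reg}}$, $\{\Theta(a):\Theta\in\mathcal C_{\mathrm{fin}}\}=\mathcal E^M$.} Let $Y\in\mathcal E^M$. By Lemma~\ref{lem:stab}, the stabilizer of $a$ in $K\times K$ is the diagonal copy of $M$, which fixes $Y$. So $\Theta_0(kak'^{-1})=(k,k')\cdot Y$ is well defined on the compact set $KaK$. It is continuous because $K\times K\to KaK$ is a quotient map. Extend $\Theta_0$ continuously to $G$ by Tietze's theorem, applied to the real and imaginary parts of each entry, and apply $\mathcal A$. This does not change the values on $KaK$ and yields $\Theta\in\mathcal C$ with $\Theta(a)=Y$. By the Peter--Weyl theorem $\mathcal R$ is uniformly dense in $C(G,\mathcal E)$, so $\mathcal C_{\mathrm{fin}}=\mathcal A\mathcal R$ is uniformly dense in $\mathcal C$. Thus $\{\Theta(a):\Theta\in\mathcal C_{\mathrm{fin}}\}$ is a dense linear subspace of the finite-dimensional space $\mathcal E^M$, hence all of it.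

\emph{Step 3: conclusion.} Let $H_0\in\mathfrak a^{\mathrm{reg}}$. By Step~2 there are $\Theta_1,\dots,\Theta_b\in\mathcal C_{\mathrm{fin}}$ whose values at $\exp H_0$ form a basis of $\mathcal E^M$. The functions $\Theta_i\circ\exp$ are smooth with values in $\mathcal E^M$, so their values form a basis for $H$ near $H_0$. Write $\Phi(\exp H)=\sum_lz_l(H)\Theta_l(\exp H)$. Then $\langle\Phi,\Theta_i\rangle(\exp H)=\sum_lz_l(H)\langle\Theta_l,\Theta_i\rangle(\exp H)$, and the Gram matrix is smooth and invertible near $H_0$. So each $z_l$ is a sum of smooth functions times the functions $\langle\Phi,\Theta_i\rangle\circ\exp$, which lie in $C^{(r,\delta)}(\mathfrak a^{\mathrm{reg}})$ by Step~1, the hypothesis and Lemma~\ref{lem:holder}. Hence $\Phi\circ\exp\in C^{(r,\delta)}(\mathfrak a^{\mathrm{reg}})$. With a local section as in Lemma~\ref{lem:regular}, \eqref{eq:equiv} gives $\Phi(g)=\tau_2(k(g))\,\Phi(\exp H(g))\,\tau_1(k'(g))$, so $\Phi$ is of class $C^{(r,\delta)}$ near every point of $G^{\mathrm{reg}}$.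
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The formula for $\alpha$ is part of Lemma~\ref{lem:dim}, and the second assertion follows from Theorem~\ref{thm:criterion}(c) with $U=G^{\mathrm{reg}}$. For the first, let $(r,\delta)=(\lfloor\alpha\rfloor,\alpha-\lfloor\alpha\rfloor)$. By \eqref{eq:dim},
\[
(1+|\mu|)^{r+\delta}\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{-m_\beta/2}\le C(1+|\mu|)^\alpha d_\mu^{-1/2}\le C\qquad(\mu\in\Lambda).
\]
Theorem~\ref{thm:criterion}(a) and Lemma~\ref{lem:ell1}, applied to $(\tilde G,\tilde K)$ with $S=\Lambda$, show that all $\tilde K$-bi-invariant coefficients lie in $C^{(r,\delta)}(\tilde G^{\mathrm{reg}})$. By Proposition~\ref{prop:finite}, so do all $\tilde K$-finite ones. If $\varphi$ is a $K$-finite coefficient of a unitary representation $\pi$ of $G$, then $\varphi\circ p$ is a $\tilde K$-finite coefficient of $\pi\circ p$, because $p(\tilde K)\subset K$. Since $p$ is a local diffeomorphism from $\tilde G^{\mathrm{reg}}$ onto $G^{\mathrm{reg}}$, Lemma~\ref{lem:holder} gives $\varphi\in C^{(r,\delta)}(G^{\mathrm{reg}})$.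
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki} Bourbaki, \emph{Lie} IX.

\bibitem{Dumas} Guillaume Dumas, \emph{Regularity of matrix coefficients of a compact symmetric pair of Lie groups}, arXiv:2305.09291 (2023).

\bibitem{HelgasonDS} Helgason, \emph{Differential Geometry, Lie Groups and Symmetric Spaces}.

\bibitem{HelgasonGGA} Helgason, \emph{Groups and Geometric Analysis}.

\end{thebibliography}
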